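# Dagger closure does not depend on the valuation

All rings are commutative with identity. We write $\operatorname{Frac}$ for the fraction field of a domain.

## 1. Independence of the valuation: a guess and its first tests

The first guess is: **the choice of valuation makes no difference.** Here is what that means.

**Definition (absolute integral closure).** For a domain $R$ with $E=\operatorname{Frac}R$, let $L$ be an algebraic closure of $E$. Then $R^+$ is the integral closure of $R$ in $L$. We have $L=\operatorname{Frac}R^+$.

For instance, if $K$ is an algebraically closed field of characteristic $0$ and $R=K[[z]]$, then by the Newton–Puiseux theorem $R^+=\bigcup_n K[[z^{1/n}]]$.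

**Definition (admissible valuation).** Let $(R,\mathfrak m)$ be a noetherian complete local domain with $\dim R\ge1$. A valuation $v:R^+\to\mathbb Q\cup\{\infty\}$ satisfies $v(a)=\infty$ iff $a=0$, $v(ab)=v(a)+v(b)$ and $v(a+b)\ge\min(v(a),v(b))$. We call it *admissible* if it is nonnegative on $R^+$ and positive on $\mathfrak m$.

We extend $v$ to $L$ by $v(a/b)=v(a)-v(b)$. Units of $R^+$ have value $0$. Conversely, a $\mathbb Q$-valued valuation of $E$ that is nonnegative on $R$ and positive on $\mathfrak m$ extends to $L$, with values in $\mathbb Q$ because the value group of an algebraic extension is torsion over the old one. The extension is nonnegative on $R^+$ because valuation rings are integrally closed. So it is admissible.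

**Definition (dagger closure).** For an ideal $I\subseteq R$, the dagger closure $I^\dagger$ with respect to $v$ is the set of all $x\in R$ such that there are $u\in R^+$ of arbitrarily small positive value with $ux\in IR^+$.

It is convenient to collect all multipliers in one ideal of $R^+$,
$$J_x:=\{u\in R^+: ux\in IR^+\},$$
which does not involve $v$ at all. Then
$$x\in I^\dagger \text{ (with respect to } v)\iff \inf v(J_x)=0. \tag{1}$$
The implication from left to right is clear. Conversely, if $0\ne u\in J_x$ has small value, possibly $0$, pick $0\ne c\in\mathfrak m$. Then $uc^{1/n}\in J_x$ has value $v(u)+v(c)/n$, which is positive and, for $n\gg0$, as small as we like.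

An example: $R=K[[z^2,z^3]]$, $I=(z^2)$, $x=z^3$. Since $z\in R^+$, we have $x=z\cdot z^2\in IR^+$, so $1\in J_x$ and $x\in I^\dagger$ for every $v$, although $x\notin I$.

Why guess independence? In positive characteristic a result of Hochster and Huneke says that dagger closure agrees with tight closure for complete local domains, and tight closure mentions no valuation. For the other characteristics, Shravan Patankar, "Coherence of absolute integral closures" (arXiv:2107.14743, 2021), writes: "We do not know if dagger closure depends on the choice of the valuation if $R$ has equicharacteristic zero or mixed characteristic." Let us test the guess.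

**Test 1: dimension one.** Here $R$ is finite over $A=k[[t]]$ or over a complete discrete valuation ring $A=\Lambda$. If $\pi$ is the uniformizer of $A$, every nonzero element of $A$ is a unit times a power of $\pi$, so $v|_A=v(\pi)\operatorname{ord}_\pi$. A valuation of a complete discretely valued field extends uniquely to an algebraic extension. Hence any two admissible valuations are proportional, and the guess holds for a degenerate reason.

**Test 2: principal ideals in a factorial ring.** Let $R$ be factorial, for example $R=\mathbb C[[s,t]]$, let $I=aR$ with $a\ne0$, and let $x\notin aR$. Write $x/a=x'/a'$ in lowest terms, with $a'$ a nonunit. I claim $J_x=a'R^+$. We have $u\in J_x$ iff $ux'/a'\in R^+$, so $a'R^+\subseteq J_x$. Let $u\in J_x$ and let $S$ be the integral closure of $R$ in $E(u)$. It is a finite $R$-module because $R$ is complete, so it is a noetherian normal domain, and $ux'/a'\in S$. Let $Q$ be a height-one prime of $S$. By going-down it contracts to a height-one prime of $R$, which cannot contain both of the coprime elements $x',a'$. If $a'\in Q$, then $x'\notin Q$, and $ux'/a'\in S_Q$ gives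 $u/a'\in S_Q$. If $a'\notin Q$, this is trivial. So $u/a'\in\bigcap_QS_Q=S$, and the claim follows. Hence $\inf v(J_x)=v(a')>0$ for every admissible $v$: the ideal $aR$ is its own dagger closure, whatever $v$ is. For fixed $a$ only finitely many divisors $a'$ of $a$ occur up to units. So for two admissible valuations the ratio $w(a')/v(a')$ is bounded independently of $x$.

**Test 3: a maximal ideal, and why positivity is assumed.** Let $R=K[[s,t]]$ and $I=(s,t)$. For admissible $v$ we have $J_1=IR^+$ and $\inf v(J_1)=\min(v(s),v(t))>0$, so $1\notin I^\dagger$. Now take an extension $v'$ of the $s$-adic valuation to $R^+$. It is nonnegative on $R^+$, but $v'(t)=0$. The elements $s^{1/n}t\in IR^+$ have $v'$-value $1/n$, so $1$ would belong to the closure. Positivity on $\mathfrak m$ cannot be dropped.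

**Test 4: conjugate valuations.** Let $g\in\operatorname{Aut}(L/E)$. Then $g(R^+)=R^+$, and $g$ fixes $x$ and $I$. So $ux\in IR^+$ implies $g(u)x=g(ux)\in IR^+$. Thus
$$g(J_x)=J_x\qquad\text{for all } g\in \operatorname{Aut}(L/E), \tag{2}$$
and $v$ and $v\circ g$ have the same infimum on $J_x$.

The guess survives, and it is right in general. We prove the following sharper statement, with the convention $C\cdot\infty=\infty$ for $C>0$.

**Theorem 1.** Let $(R,\mathfrak m)$ be a noetherian complete local domain with $\operatorname{char}\operatorname{Frac}R=0$ (equicharacteristic $0$ or mixed characteristic), $\dim R\ge2$, and let $I\subseteq R$ be an ideal. Let $v,w$ be valuations on $R^+$, nonnegative on $R^+$ and positive on $\mathfrak m$. There is a constant $C$, depending on $R,I,v,w$ but not on $x$, such that for every $x\in R$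
$$\inf w(J_x)\le C\cdot\inf v(J_x).$$
Consequently $I^\dagger$ is the same for all such valuations.

The consequence follows from (1): if $\inf v(J_x)=0$, then $\inf w(J_x)=0$, and the roles of $v$ and $w$ may be exchanged. So the answer to the question is yes (a) in equicharacteristic zero and (b) in mixed characteristic.

## 2. Two failures of linear comparability

The sensible first attempt ignores $J_x$ and tries to show $w\le C\,v$ on all of $R^+$. There is a classical theorem in this direction.

**Definition ($\mathfrak m$-valuation).** Let $(R,\mathfrak m)$ be a noetherian local domain of dimension $d$. An $\mathfrak m$-valuation is a discrete rank one valuation of $\operatorname{Frac}R$, nonnegative on $R$, with center $\mathfrak m$, whose residue field has transcendence degree $d-1$ over $R/\mathfrak m$.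

On $K[[s,t]]$ the $(s,t)$-adic order is an example: its residue field is $K(t/s)$.

**Izumi's theorem** (D. Rees, "Izumi's theorem", Commutative Algebra, MSRI Publ. 15 (1989), 407–416). Let $(R,\mathfrak m)$ be an analytically irreducible noetherian local domain of dimension $d$. If $\nu,\nu'$ are $\mathfrak m$-valuations, there is $c$ with $\nu(f)\le c\,\nu'(f)$ for all $0\ne f\in R$.

There are two gaps between this and what we want: our elements lie in $R^+$ and not in $R$, and our valuations are arbitrary. Both gaps are real. In both examples $R=\mathbb C[[s,t]]$, with $E=\operatorname{Frac} R$ and $\operatorname{ord}$ the $(s,t)$-adic order.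

**Example A (failure on $R^+$).** Let $v$ extend $\operatorname{ord}$ to $R^+$. For odd $N\ge3$ choose $a_N\in R^+$ with $a_N^2=t^2+s^N$. Then $(a_N-t)(a_N+t)=s^N$ has value $N$, and $(a_N+t)-(a_N-t)=2t$ has value $1$. So one factor has value at most $1$, the other has value at least $N-1\geq 2$, and then the smaller value equals $v(2t)=1$ and the larger is $N-1$. Choose the sign of $a_N$ so that $v(a_N-t)=1$. The elements $t^2+s^N$ are irreducible, because a proper factorization would give a root of $t^2=-s^N$ in $\mathbb C[[s]]$, which is impossible for odd $N$. They are also pairwise non-associate, being distinct distinguished polynomials in $t$. As $R$ is factorial, no product of finitely many (at least one) of them is a square in $E$. By Kummer theory there is $g\in\operatorname{Aut}(L/E)$ with $g(a_N)=-a_N$ for all odd $N\ge3$. The valuation $w=v\circ g$ is admissible, it also extends $\operatorname{ord}$, and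
$$v(a_N-t)=1,\qquad w(a_N-t)=v(-a_N-t)=N-1 .$$
So $w\le Cv$ fails on $R^+$. Test 4 shows that this is harmless for $J_x$, which is Galois stable. This suggests descending from $u\in J_x$ to an element $f\in R$ built from the conjugates of $u$. The norm is the wrong choice: for $u=a_N-t$ the norm $-s^N$ has $v$-value $N$, far larger than $2v(u)=2$. But the symmetric expression $u^2+(gu)^2=4t^2+2s^N$ has $v$-value exactly $2$. Section 7 makes this systematic.

**Example B (failure on $R$).** Put $q_i=4^i+2^{-i}$ and $\xi=\sum_{i\ge1}s^{q_i}$, an element of the completion of the Puiseux field $\bigcup_n\mathbb C((s^{1/n}))$ for the order in $s$. Define $w(F)=\operatorname{ord}_sF(s,\xi)$ for $F\in R$. The substitution converges because $\xi$ has positive order.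

We need $F(s,\xi)\neq0$ for $F\ne0$. Write $F=s^a\cdot(\text{unit})\cdot P$ with $P\in\mathbb C[[s]][t]$ a distinguished polynomial (Weierstrass preparation). The unit takes a nonzero value at $(s,\xi)$. If $P(s,\xi)=0$, then $\xi$ is one of the roots of $P$, all of which lie in $\mathbb C((s^{1/n}))$ for some $n$ by Newton–Puiseux. But the exponents of $\xi$ have unbounded denominators, a contradiction. So $w$ is a $\mathbb Q$-valued valuation with $w(s)=1$ and $w(t)=9/2$. It extends to an admissible valuation.

Let $\xi_n=\sum_{i\le n}s^{q_i}$, and let $f_n=\prod_\omega(t-\xi_n^\omega)$, where $\omega$ runs over the $2^n$-th roots of unity and $\xi_n^\omega$ is obtained by $s^{1/2^n}\mapsto\omega s^{1/2^n}$. Then $f_n\in\mathbb C[s,t]$ is monic of degree $2^n$ in $t$. All $\xi_n^\omega$ have order $9/2$, so the coefficient of $t^{2^n-j}$ has order at least $9j/2\ge j$ in $s$, and $\operatorname{ord}(f_n)=2^n$. The factor with $\omega=1$ contributes $\operatorname{ord}_s(\xi-\xi_n)=q_{n+1}$ to $w(f_n)$ and the others contribute nonnegative amounts, so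
$$\frac{w(f_n)}{\operatorname{ord}(f_n)}\ge\frac{q_{n+1}}{2^n}>2^{n+2}.$$
So $w\le C\operatorname{ord}$ fails already on $R$. Izumi's theorem does not apply: for example, the residue field of $w$ on $E$ is contained in the residue field $\mathbb C$ of the completed Puiseux field, so its transcendence degree is $0$, not $1$.

We can now locate the obstruction. Given $u\in J_x$ with $v(u)$ small, we can hope to find $f\in R$ with $v(f)$ small, and then, by Izumi, with small order. But nothing bounds $w(f)$ from above by the order of $f$. This last link is false.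

The way out is that we need not bound $w(f)$. It is enough to bound $w(\tilde\sigma(f))$ for some endomorphism $\tilde\sigma$ of $R^+$ with $\tilde\sigma(J_x)\subseteq J_x$. Galois automorphisms fix $f\in R$ and do not help. But $\tilde\sigma$ need not fix $x$ and $I$ exactly. It is enough that it moves elements of $R$ only by elements of $IR^+$. The candidates are lifts of translations $t_i\mapsto t_i+\lambda_ih$, with $h$ very divisible. In Example B one sees the effect at once. Fix $0\ne h\in(s,t)$, $\eta=w(h)$, and translate $t\mapsto t+\lambda h$ with $\lambda\in\mathbb C$. The image of $f_n$ has value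
$$\sum_\omega\operatorname{ord}_s\big(\xi-\xi_n^\omega+\lambda h(s,\xi)\big).$$
For each $\omega$, all $\lambda$ with at most one exception give order $\min(\operatorname{ord}_s(\xi-\xi^\omega_n),\eta)\le\eta$. So for all but finitely many $\lambda$ the image of $f_n$ has $w$-value at most $2^n\eta=\eta\operatorname{ord}(f_n)$. The translation has destroyed the accidental contact between $f_n$ and $\xi$, and it has done so linearly in the order.

The proof has three parts: translations lift to $R^+$ (Section 4); a generic translate satisfies an Izumi inequality for $w$ (Section 5); $v$ controls the order (Section 6). Section 7 combines them.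

## 3. A power series ring below $R$ and the element $h$

**Step 1: reductions.** The purpose is to assume $I\neq0$ and $R$ normal. If $I=0$, then $J_x=0$ for $x\ne0$ and $J_0=R^+$. The infima are both $\infty$, respectively both $0$, and there is nothing to prove. Let $I\neq 0$. The normalization $\tilde R$ of $R$ is finite over $R$ and again a complete local domain. Replacing $R$ by $\tilde R$ and $I$ by $I\tilde R$ changes neither $R^+$ nor $J_x$ for $x\in R$. Some power of the maximal ideal of $\tilde R$ lies in $\mathfrak m\tilde R$, so $v,w$ stay positive on it. Hence the theorem for $\tilde R$ implies it for $R$. **From now on $R$ is normal**, so $E\cap R^+=R$. Let $k=R/\mathfrak m$ and $d=\dim R$.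

**Step 2: coordinates.** By Cohen's structure theorem $R$ is finite over a subring $A=\Lambda[[t_1,\dots,t_r]]$, where

* in case (a), $\Lambda\cong k$ is a coefficient field and $r=d$;
* in case (b), $\Lambda$ is a complete discrete valuation ring with uniformizer $p$ and residue field $k$, and $r=d-1$ (here $p\neq0$ is a parameter of $R$).

In both cases $r\ge1$. Let $F_A=\operatorname{Frac}A$, and let $\mathfrak m_A$ be the maximal ideal of $A$, generated by the $t_i$ in case (a) and by $p$ and the $t_i$ in case (b). Let $\operatorname{ord}_A$ be the $\mathfrak m_A$-adic order, a valuation because $A$ is regular. For $F=\sum_\beta F_\beta t^\beta$ with $F_\beta\in\Lambda$ it is explicit: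
$$\operatorname{ord}_A(F)=\min\{|\beta|:F_\beta\ne0\}\ \text{ in (a)},\qquad \operatorname{ord}_A(F)=\min_\beta\big(\operatorname{ord}_p(F_\beta)+|\beta|\big)\ \text{ in (b)}. \tag{3}$$
The extension $E/F_A$ is finite, and separable since the characteristic is $0$. Put $\ell=[E:F_A]$. Every element of $R^+$ is integral over $A$.

**Step 3: the step size $h$.** The purpose is to collect in one element everything by which translations must be small. Since $R$ is finite over $A$, pick $y\in R$ with $E=F_A(y)$. As $A$ is normal, the minimal polynomial $G$ of $y$ lies in $A[Y]$ and is monic, and $A[y]\cong A[Y]/(G)$. Put $e=G'(y)$, which is nonzero by separability. Let $N\in A$ be the norm of $e$ from the free $A$-module $A[y]$ to $A$. It is nonzero, and Cayley–Hamilton for multiplication by $e$ gives $N=ee^*$ with $e^*\in A[y]$. Clearing denominators of finitely many module generators, choose $0\ne D\in A$ with $DR\subseteq A[y]$. Since $R$ is integral over $A$ and $I\ne0$, choose $0\ne b\in A\cap I$. Put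
$$h:=D\,b\,N^2\,t_1^2\in\mathfrak m_A^2,\qquad h\ne0. \tag{4}$$
The factor $b$ keeps us inside $IR^+$, $D$ passes from $A[y]$ to $R$, $N^2$ feeds Hensel's lemma, and $t_1^2$ makes translations close to the identity.

**Step 4: enlarging a finite residue field.** The purpose is to have enough "generic" $\lambda$. If $k$ is infinite, put $\Lambda'=\Lambda$, $A'=A$, $R'=R$, $k'=k$. In case (a), $k\supseteq\mathbb Q$, so a finite $k$ occurs only in case (b). Then let $k'=k[X]/(\bar g)$ be a finite extension field, $g\in\Lambda[X]$ a monic lift of $\bar g$, $\zeta\in R^+$ a root of $g$, and $\Lambda'=\Lambda[\zeta]$. The ring $\Lambda[X]/(g)$ is a complete discrete valuation ring with uniformizer $p$ and residue field $k'$: it is finite and free over $\Lambda$, and modulo $p$ it is the field $k'$. Put $A'=A[\zeta]$. The ring $A[X]/(g)=(\Lambda[X]/(g))[[t_1,\dots,t_r]]$ is a domain integral over $A$. The kernel of its surjection onto $A'$ is a prime meeting $A$ in $0$, hence is $0$, because nonzero ideals of a domain integral over $A$ meet $A$ nontrivially. So $\Lambda'\cong\Lambda[X]/(g)$ and $A'=\Lambda'[[t_1,\dots,t_r]]\subseteq R^+$.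 Finally $R'=R[\zeta]\subseteq R^+$ is a domain finite over a complete local ring. Such a ring is a product of complete local rings, so, being a domain, it is complete local. Note that $\mathfrak m_{A'}=\mathfrak m_AA'$ and that $A'$ is free over $A$ with $1$ in a basis, so $\mathfrak m_{A'}^n\cap A=\mathfrak m_A^n$.

**Step 5: translations of $A$.** For $\lambda\in\Lambda'^r$ let $\tau_\lambda:A\to A'$ be the substitution $t_i\mapsto t_i+\lambda_ih$ over $\Lambda$, a ring homomorphism since $t_i+\lambda_ih\in\mathfrak m_{A'}$. To expand it we use Hasse derivatives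
$$\partial^{[\alpha]}\Big(\sum_\beta F_\beta t^\beta\Big)=\sum_{\beta\ge\alpha}\binom\beta\alpha F_\beta t^{\beta-\alpha},\qquad \alpha\in\mathbb{Z}_{\geq 0}^r .$$
For example, in one variable, $\partial^{[1]}t^3=3t^2$, $\partial^{[2]}t^3=3t$, $\partial^{[3]}t^3=1$: these are the Taylor coefficients of $(t+X)^3$. In general, expand each $(t+\lambda h)^\beta$ by the binomial theorem. The terms $\binom\beta\alpha F_\beta t^{\beta-\alpha}h^{|\alpha|}\lambda^\alpha$ lie in $(t)^{|\beta|}A'$, because $h\in(t)$, so they may be summed in any order, and
$$\tau_\lambda(F)=\sum_\alpha\partial^{[\alpha]}F\cdot h^{|\alpha|}\lambda^\alpha. \tag{5}$$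
Ideals of $A'$ are closed, so every tail of (5) lies in the ideal generated by its terms. In particular
$$\tau_\lambda(a)-a\in hA'\qquad(a\in A). \tag{6}$$
Moreover $\tau_\lambda$ is injective. Indeed $\mathfrak m_A^n$ is spanned by elements $c\,p^jt^\beta$ with $c\in A$ and $j+|\beta|=n$ (with $j=0$ in case (a)). By (6) and $h\in\mathfrak m_A^2$, $\tau_\lambda(c\,p^jt^\beta)\equiv c\,p^jt^\beta$ modulo $\mathfrak m_{A'}^{n+1}$. So $\tau_\lambda(a)\equiv a$ modulo $\mathfrak m_{A'}^{n+1}$ for $a\in\mathfrak m_A^n$. If $a\notin\mathfrak m_A^{n+1}$, then $a\notin\mathfrak m_{A'}^{n+1}$, so $\tau_\lambda(a)\ne0$.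

## 4. Lifting translations to $R^+$

**Lemma 1.** For all $\Lambda',\lambda$ as above there is a ring homomorphism $\tilde\sigma:R^+\to R^+$ with $\tilde\sigma|_A=\tau_\lambda$ and $\tilde\sigma(\rho)-\rho\in bR^+$ for all $\rho\in R$. Consequently $\tilde\sigma(J_x)\subseteq J_x$ for every $x\in R$.

*Proof.* Write $\tau=\tau_\lambda$, and let a superscript $\tau$ denote applying $\tau$ to the coefficients of a polynomial.

**Step 1: move $y$ to a root of $G^\tau$ close to $y$.** By (6), $G^\tau\equiv G$ modulo $h$, so $G^\tau(y)=hg_0$ and $(G^\tau)'(y)=e+hg_1$ with $g_0,g_1\in R'$. Put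
$$q=D\,b\,e^{*2}\,t_1^2\in\mathfrak m_{R'},\qquad\text{so}\quad e^2q=D\,b\,N^2\,t_1^2=h .$$
Taylor expansion gives, with some $Q_0\in R'[Z]$,
$$G^\tau(y+eZ)=hg_0+(e+hg_1)eZ+e^2Z^2Q_0(Z)=e^2\big[\,qg_0+(1+eqg_1)Z+Z^2Q_0(Z)\,\big].$$
The polynomial in brackets has constant term in $\mathfrak m_{R'}$ and unit linear coefficient. By Hensel's lemma in the complete local ring $R'$ it has a root $z\in\mathfrak m_{R'}$. From $z\,(1+eqg_1+zQ_0(z))=-qg_0$, where the factor in parentheses is a unit, we get $z\in qR'$. Put $y'=y+ez$. Then $G^\tau(y')=0$, and since $eq=Db\cdot ee^{*2}t_1^2$,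
$$y'-y\in eqR'\subseteq DbR'. \tag{7}$$

**Step 2: extend to $R^+$.** Because $A[y]=A[Y]/(G)$ and $G^\tau(y')=0$, the rules $a\mapsto\tau(a)$, $y\mapsto y'$ define a homomorphism $A[y]\to R'$. Its kernel is a prime that meets $A$ in $\ker\tau=0$, so it is $0$, as $A[y]$ is a domain integral over $A$. It therefore extends to $E=\operatorname{Frac}A[y]\to L$. Since $L$ is algebraic over $E$ and algebraically closed, it extends further to $\tilde\sigma:L\to L$. If $u\in R^+$, then $\tilde\sigma(u)$ is integral over $\tau(A)\subseteq A'\subseteq R^+$, so $\tilde\sigma(u)\in R^+$.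

**Step 3: $\tilde\sigma$ moves $R$ only by multiples of $b$.** Let $\rho\in R$ and write $D\rho=Q(y)$ with $Q\in A[Y]$. Applying $\tilde\sigma$ gives $\tau(D)\tilde\sigma(\rho)=Q^\tau(y')$. Now
$$Q^\tau(y')-Q(y)=(Q^\tau-Q)(y')+\big(Q(y')-Q(y)\big)\in hR'+(y'-y)R'\subseteq DbR'$$
by (6), (7) and (4), and $\tau(D)-D\in hA'\subseteq DbA'$. Hence
$$D\big(\tilde\sigma(\rho)-\rho\big)=\big(Q^\tau(y')-Q(y)\big)-\big(\tau(D)-D\big)\tilde\sigma(\rho)\in DbR^+,$$
and we cancel $D$: $\tilde\sigma(\rho)-\rho\in bR^+\subseteq IR^+$.

**Step 4: $J_x$ is stable.** Let $ux=\sum a_if_i$ with $f_i\in I$, $a_i\in R^+$. Then $\tilde\sigma(u)\tilde\sigma(x)=\sum\tilde\sigma(a_i)\tilde\sigma(f_i)$, and $\tilde\sigma(f_i)\in f_i+bR^+\subseteq IR^+$, so $\tilde\sigma(u)\tilde\sigma(x)\in IR^+$. Since $\tilde\sigma(x)-x\in IR^+$, also $\tilde\sigma(u)x\in IR^+$. $\square$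

## 5. Taylor coefficients and a generic translation

Recall Example B: the value $w(F)$ may be huge because of an accident, but the Taylor coefficients of $F$ cannot all take part in it. For $F=t-\phi(s)$, say, the derivative of $F$ in $t$ is $1$. By (5), a generic translate of $F$ has as its value the minimum of $w(\partial^{[\alpha]}F)+w(h)|\alpha|$. We bound this minimum by the order of $F$.

**Lemma 2.** Let $w$ be admissible. Put $\kappa=\min_iw(t_i)\in(0,\infty)$ and $\eta=w(h)\in(0,\infty)$, with $c_w=\kappa$ in case (a) and $c_w=\max(\kappa,w(p))$ in case (b). For every $0\ne F\in A$ there are $\Lambda'$ and $\lambda\in\Lambda'^r$ with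
$$w(\tau_\lambda(F))\le C_w\operatorname{ord}_A(F),\qquad C_w:=\max(1,\eta/\kappa)\,c_w .$$

*Proof.* For real $\theta>0$ put
$$\varphi(\theta)=\min_\alpha\big(w(\partial^{[\alpha]}F)+\theta|\alpha|\big).$$
The minimum exists: $\alpha=0$ gives $w(F)<\infty$, and only finitely many $\alpha$ have $\theta|\alpha|\le w(F)$. Let $n=\operatorname{ord}_A(F)$.

**Step 1: $\varphi(\kappa)\le c_wn$.** The point is to recover the coefficients $F_\beta\in\Lambda$, whose values we know, from the derivatives $\partial^{[\alpha]}F$. This is Taylor expansion from $t$ back to $0$, with step $-t$: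
$$F_\beta=\sum_{\alpha\ge\beta}\binom\alpha\beta(-t)^{\alpha-\beta}\,\partial^{[\alpha]}F, \tag{8}$$
convergent $(t)$-adically. To check it, insert the definition of $\partial^{[\alpha]}F$. The coefficient of $F_\gamma t^{\gamma-\beta}$ on the right is
$$\sum_{\beta\le\alpha\le\gamma}(-1)^{|\alpha-\beta|}\binom\gamma\alpha\binom\alpha\beta=\binom\gamma\beta\sum_{\beta\le\alpha\le\gamma}(-1)^{|\alpha-\beta|}\binom{\gamma-\beta}{\alpha-\beta},$$
which is $1$ for $\gamma=\beta$ and $0$ otherwise. Elements of $(t)^M$ have $w$-value at least $M\kappa$, and the terms of (8) with $|\alpha-\beta|\ge M$ sum to an element of $(t)^M$. Each remaining term has value at least $w(\partial^{[\alpha]}F)+\kappa|\alpha|-\kappa|\beta|\ge\varphi(\kappa)-\kappa|\beta|$. So for all $M$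
$$w(F_\beta)+\kappa|\beta|\ge\min\big(\varphi(\kappa),(M+|\beta|)\kappa\big),$$
and letting $M\to\infty$, $w(F_\beta)+\kappa|\beta|\ge\varphi(\kappa)$ for all $\beta$. By (3) there is $\beta$ such that $F_\beta$ is a unit and $|\beta|=n$ in case (a), respectively $F_\beta=p^j\cdot\text{unit}$ and $j+|\beta|=n$ in case (b). This gives $\varphi(\kappa)\le\kappa n$, respectively $\varphi(\kappa)\le jw(p)+\kappa|\beta|\le c_wn$.

**Step 2: $\varphi(\eta)\le\max(1,\eta/\kappa)\,\varphi(\kappa)$.** This replaces the weight $\kappa$ by the true cost $\eta$ of a translation. If $\alpha$ attains $\varphi(\kappa)$, then, since $w(\partial^{[\alpha]}F)\ge0$,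
$$\varphi(\eta)\le w(\partial^{[\alpha]}F)+\eta|\alpha|\le\max(1,\eta/\kappa)\big(w(\partial^{[\alpha]}F)+\kappa|\alpha|\big).$$

**Step 3: a $\lambda$ with $w(\tau_\lambda(F))=\varphi(\eta)$.** Let $\mu=\varphi(\eta)$, choose $M$ with $(M+1)\eta>\mu$, and let
$$P(X)=\sum_{|\alpha|\le M}\partial^{[\alpha]}F\;h^{|\alpha|}X^\alpha\in A[X_1,\dots,X_r].$$
A minimizing $\alpha$ for $\varphi(\eta)$ satisfies $\eta|\alpha|\le\mu$, so $|\alpha|\le M$. Hence the minimal $w$-value of a coefficient of $P$ is exactly $\mu$. Divide $P$ by a coefficient of value $\mu$ and reduce to the residue field of $w$ (on $L$): we get a nonzero polynomial $\bar P$ of degree at most $M$ in each variable. For any $\Lambda'$, we have $w\ge0$ on $\Lambda'\subseteq R^+$ and, in case (b), $w(p)>0$, so the residue field of $w$ contains $k'$. If $k$ is infinite, take $\Lambda'=\Lambda$; otherwise choose $k'$ with $|k'|>M$. A nonzero polynomial of degree at most $M$ in each variable cannot vanish on all of $k'^r$ if $k'$ has more than $M$ elements, so there is $\bar\lambda\in k'^r$ with $\bar P(\bar\lambda)\ne0$. For a lift $\lambda\in\Lambda'^r$ this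 says $w(P(\lambda))=\mu$. By (5), $\tau_\lambda(F)-P(\lambda)\in h^{M+1}A'$, which has value at least $(M+1)\eta>\mu$. So $w(\tau_\lambda(F))=\mu$, and Steps 1 and 2 give $\mu\le C_wn$. $\square$

The $\lambda$ depends on $F$, but the constant $C_w$ does not.

## 6. From $v$ to the order on $A$

This lemma bounds the order by $v$, and is the only place where Izumi's theorem enters. The valuation $v$ itself may be as wild as in Example B. This is no obstacle, since we use only the easy inequality "$v$ is at least a multiple of the order".

**Lemma 3.** For $v$ admissible there is $C_v>0$ with $\operatorname{ord}_A(N_{E/F_A}(f))\le C_v\,v(f)$ for all $0\ne f\in R$.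

*Proof.*

**Step 1: the extensions of $\operatorname{ord}_A$ to $E$ are mutually comparable on $R$.** Let $\nu_1,\dots,\nu_g$ be these extensions and $n_i$ their local degrees. As $E/F_A$ is separable, $E\otimes_{F_A}\hat F_A$ is the product of the completions of $E$ at the $\nu_i$, and therefore
$$\sum_in_i=\ell,\qquad \operatorname{ord}_A(N_{E/F_A}f)=\sum_in_i\nu_i(f). \tag{9}$$
Each $\nu_i$ is nonnegative on $R$ by integrality. Its center on $R$ lies over $\mathfrak m_A$, so it is $\mathfrak m$. Its residue field is finite over that of $\operatorname{ord}_A$. The latter is the field of degree-zero homogeneous fractions of $\operatorname{gr}A\cong k[T_1,\dots,T_d]$, purely transcendental of degree $d-1$ over $k$. So, up to scaling, the $\nu_i$ are $\mathfrak m$-valuations, and a complete local domain is analytically irreducible. Izumi's theorem gives $c\geq 1$ with $\nu_i\le c\,\nu_j$ on $R\setminus0$ for all $i,j$.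

**Step 2: $v(f)\ge\kappa_v\min_i\nu_i(f)$, where $\kappa_v>0$ is the minimum of $v$ on a finite set of nonzero generators of $\mathfrak m_A$.** Let $\varrho=\min_i\nu_i(f)$ and let
$$f^{\ell}+c_1f^{\ell-1}+\dots+c_{\ell}=0$$
be the characteristic equation of $f$ over $F_A$. Its coefficients lie in $A$ because $f$ is integral and $A$ is normal. Extend $\operatorname{ord}_A$ to a valuation $V$ of a normal closure of $E/F_A$. A conjugate of $f$ is $\iota(f)$ for an $F_A$-embedding $\iota$ of $E$, and $V\circ\iota$ is one of the $\nu_i$. So all conjugates have $V$-value at least $\varrho$. As $c_j$ is up to sign the $j$-th elementary symmetric function of the conjugates, $\operatorname{ord}_A(c_j)\ge j\varrho$. An element of $\mathfrak m_A^n$ has $v$-value at least $n\kappa_v$, so $v(c_j)\ge\kappa_v\operatorname{ord}_A(c_j)\ge j\kappa_v\varrho$. If $v(f)<\kappa_v\varrho$, then for all $j\ge1$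
$$v(c_jf^{\ell-j})\ge j\kappa_v\varrho+(\ell-j)v(f)>\ell\,v(f)=v(f^\ell),$$
which contradicts the characteristic equation. So $v(f)\ge\kappa_v\varrho$.

**Step 3: conclusion.** By (9) and Step 1, $\operatorname{ord}_A(N_{E/F_A}f)\le\ell c\varrho\le(\ell c/\kappa_v)\,v(f)$. Put $C_v=\ell c/\kappa_v$. $\square$

## 7. Descending from $u\in R^+$ to $R$, translating, and returning

We need one more standard tool, the **Gauss extension**: for a polynomial $P$ over $L$ let $v(P)$ be the minimal $v$-value of its coefficients (so $v(sX+tY)=1$ for $v$ extending the order on $K[[s,t]]$). Then $v(PQ)=v(P)+v(Q)$. Indeed, after scaling nonzero $P,Q$ by constants we may assume $v(P)=v(Q)=0$. The reductions over the residue field are nonzero, hence so is their product.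

*Proof of Theorem 1.* Put $C=C_wC_v>0$, which does not depend on $x$. Write $J=J_x$. It contains $b\neq0$. Let $0\ne u\in J$. We show $\inf w(J)\le C\,v(u)$; taking the infimum over $u$ then proves the theorem.

**Step 1: an element $f\in R$ that is a form in the conjugates of $u$ and has small $v$-value.** Let $E_1\subseteq L$ be a finite Galois extension of $E$ containing $u$, with group $\mathcal G$ and $m=|\mathcal G|$. Elements of $\mathcal G$ extend to $L$, so by (2) $g(u)\in J$ for all $g\in\mathcal G$. Consider
$$\Pi=\prod_{g'\in\mathcal G}\Big(\sum_{g\in\mathcal G}X_g\,g'g(u)\Big)\in E_1[X_g:g\in\mathcal G].$$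
Applying an element of $\mathcal G$ to the coefficients permutes the factors, so the coefficients of $\Pi$ are $\mathcal G$-invariant. They lie in $E\cap R^+=R$. Each factor has Gauss value $\min_gv(g'g(u))=\min_gv(g(u))$, so
$$v(\Pi)=m\min_gv(g(u))\le m\,v(u).$$
Hence some coefficient $f\in R$ of $\Pi$ satisfies $v(f)\le m\,v(u)<\infty$. In particular $f\ne0$. By multiplying out, $f$ is a sum of products $\prod_{i=1}^mg_i(u)$ with $g_i\in\mathcal G$. (In Example A, with $m=2$, the coefficients of $\Pi$ are $u\,gu$ and $u^2+(gu)^2$, and the second one is the good one.)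

**Step 2: translate $f$ so that its $w$-value is small.** Let $F=N_{E/F_A}(f)\in A\setminus0$. With the characteristic equation as in Lemma 3, $F=\pm c_\ell$ and $c_\ell=-f(f^{\ell-1}+c_1f^{\ell-2}+\dots+c_{\ell-1})$, so $F=ff'$ with $f'\in R$. By Lemma 2 choose $\Lambda',\lambda$ with $w(\tau_\lambda(F))\le C_w\operatorname{ord}_A(F)$, and let $\tilde\sigma$ be the lift of $\tau_\lambda$ from Lemma 1. Since $w(\tilde\sigma(f'))\ge0$,
$$w(\tilde\sigma(f))\le w(\tilde\sigma(F))=w(\tau_\lambda(F))\le C_w\operatorname{ord}_A(F)\le C_wC_v\,v(f)\le C\,m\,v(u),$$
where the third inequality is Lemma 3.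

**Step 3: return to $J$.** The element $\tilde\sigma(f)$ is a sum of products $\prod_{i=1}^m\tilde\sigma(g_i(u))$, so
$$m\min_{g\in\mathcal G}w\big(\tilde\sigma(g(u))\big)\le w(\tilde\sigma(f))\le C\,m\,v(u).$$
Cancel $m$: some $g$ has $w(\tilde\sigma(g(u)))\le C\,v(u)$. The degree $m$, which depends on $u$, has disappeared. Since $g(u)\in J$, Lemma 1 gives $\tilde\sigma(g(u))\in J$. So $\inf w(J)\le C\,v(u)$. $\blacksquare$

## 8. Real values, modules, characteristic $p$, and a description by norms

**Real values and dimension one.** Values in $\mathbb R\cup\{\infty\}$ are allowed in Theorem 1: rationality was not used in the proof. The theorem also holds for $\dim R=1$. In case (a) the proof applies, since $r=1$; in case (b) $A=\Lambda$, and any two admissible valuations are proportional by Test 1.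

**Modules.** For finitely generated $R$-modules $U\subseteq M$ and $x\in M$ put
$$J_x=\{u\in R^+:u\otimes x\in\operatorname{im}(R^+\otimes U\to R^+\otimes M)\},\qquad U^\dagger_M=\{x:\inf v(J_x)=0\},$$
with $\inf v(0)=\infty$. For $M=R$ and $U=I$ this is the previous notion.

**Proposition 1.** In the situation of Theorem 1, $\inf w(J_x)\le C\inf v(J_x)$ with $C$ independent of $x\in M$. So $U_M^\dagger$ is independent of $v$.

*Proof.* **Step 1: reduce to a submodule of a free module of full rank.** Choose a surjection $R^m\to M$ and replace $U$ by its preimage and $x$ by a lift. By right exactness of $\otimes$, $J_x$ is unchanged, and now $J_x=\{u:ux\in R^+U\}$ with $R^+U\subseteq(R^+)^m$. As in Section 3 we may take $R$ normal, replacing $U$ by the submodule it generates over the normalization. If $U=0$, then $J_x$ is $0$ or $R^+$ and the claim is clear, so let $U\neq0$. If $x\notin EU$, then $x\notin LU$ by linear algebra, so $J_x=0$ and both infima are $\infty$. So let $x\in EU$. Choose, depending only on $U$, a projection $\mathrm{pr}$ of $E^m$ onto $l=\operatorname{rank}U$ of its coordinates that is bijective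 on $EU$. It is then injective on $LU$, so $ux\in R^+U$ iff $u\,\mathrm{pr}(x)\in R^+\mathrm{pr}(U)$. Hence we may assume $m=l=\operatorname{rank}U$.

**Step 2: rerun the proof.** Choose $0\ne b\in A$ with $bR^l\subseteq U$, and form $h$ with this $b$. Steps 1–3 of Lemma 1 use only $b\ne0$. Applied to each coordinate they give $\tilde\sigma(\rho)-\rho\in b(R^+)^l\subseteq R^+U$ for $\rho\in R^l$. Using this for $x$ and for elements of $U$, Step 4 gives $\tilde\sigma(J_x)\subseteq J_x$. Also $b\in J_x$, and $J_x$ is stable under $\operatorname{Aut}(L/E)$. Lemmas 2 and 3 and Section 7 apply word for word. $\square$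

**Characteristic $p$.** The same proof, without tight closure, works for complete local domains of characteristic $p$ (of dimension at least $1$). The changes are these. By the Cohen–Gabber theorem (Illusie–Laszlo–Orgogozo, Astérisque 363–364, Exp. IV, Thm. 2.1.1), $R$ is finite over some $A=K[[t_1,\dots,t_d]]$ with $K\cong k$ and $E/F_A$ separable. This separability is what $e=G'(y)\ne0$ and (9) need. If $k$ is finite, $\Lambda'$ runs over finite field extensions of $K$. Hasse derivatives and (8) are characteristic-free, and $c_w=\kappa$ as in case (a). In Section 7 take $E_1/E$ finite normal and $\mathcal G=\operatorname{Aut}(E_1/E)$. The coefficients of $\Pi$ lie in the fixed field of $\mathcal G$, which is purely inseparable over $E$. So the chosen coefficient $f$ has $f^q\in E\cap R^+=R$ for some power $q$ of $p$. Apply Step 2 to $f^q$: it gives $w(\tilde\sigma(f^q))\le C\,v(f^q)\le C\,q\,m\,v(u)$. Divide by $q$ and continue with $f$ in Step 3.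

**A description without valuations on $R^+$.** Return to cases (a) and (b), with $R$ normal and the notation of Section 3.

**Proposition 2.** We have $x\in I^\dagger$ if and only if for every $\delta>0$ there are a finite extension $E_1/E$ in $L$ and $0\ne u\in J_x\cap E_1$ with $\operatorname{ord}_A(N_{E_1/F_A}(u))\le\delta\,[E_1:F_A]$.

*Proof.* Let $v_0$ be an extension of $\operatorname{ord}_A$ to $L$. It is nonnegative on $R^+$ by integrality, and its center on $R$ is $\mathfrak m$, so it is admissible.

**Step 1: the norm condition implies $x\in I^\dagger$.** Enlarging $E_1$ to $E_2$ raises the norm to the power $[E_2:E_1]$, so the quotient of $\operatorname{ord}_A(N_{E_1/F_A}(u))$ by $[E_1:F_A]$ is unchanged. So let $E_1/F_A$ be Galois with group $\Gamma$. The quotient is the average of $v_0(\gamma u)$ over $\gamma\in\Gamma$, so $v_0(\tilde\gamma u)\le\delta$ for some $\tilde\gamma\in\operatorname{Aut}(L/F_A)$. The valuation $v_0\circ\tilde\gamma$ restricts on $E$ to one of the finitely many $\nu_i$. Fix once and for all an extension $\hat\nu_i$ of each $\nu_i$ to $L$; it is admissible. Two extensions of $\nu_i$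 to $L$ are conjugate over $E$, so $v_0\circ\tilde\gamma=\hat\nu_i\circ g$ with $g\in\operatorname{Aut}(L/E)$. Then $\hat\nu_i(gu)\le\delta$ and $gu\in J_x$ by (2). As $\delta\to0$ some fixed $i$ occurs infinitely often, so $\inf\hat\nu_i(J_x)=0$, and $x\in I^\dagger$. By Theorem 1 it does not matter that $\hat\nu_i$ was used.

**Step 2: for the converse, an element of $J_x$ all of whose conjugates have the same small value.** Let $x\in I^\dagger$. By Theorem 1 we may use $v_0$: there is $0\ne u\in J_x$ with $v_0(u)\le\delta$. Let $E_1/E$ be finite Galois containing $u$, with group $\mathcal G$, $m=|\mathcal G|$, and $\nu=\min_{g\in\mathcal G}v_0(gu)\le\delta$. Let $E_1'=E_1$ if $k$ is infinite and $E_1'=E_1(\zeta)$ otherwise. An unramified extension with finite residue field is Galois, so $\operatorname{Frac}\Lambda'/\operatorname{Frac}\Lambda$ is Galois. Hence $E_1'/E$ is Galois, and its group $G'$ preserves $\Lambda'$. For $\lambda_g\in\Lambda'$ put $u'=\sum_g\lambda_g\,g(u)\in J_x$. For $\tilde g\in G'$,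
$$\tilde g(u')=\sum_{g}\tilde g(\lambda_g)\,(\tilde gg)(u),$$
where $\tilde g$ acts on $E_1$ by restriction. The elements $(\tilde gg)(u)$ have values at least $\nu$, with equality for some $g$. Divide by an element of value $\nu$ and reduce: $v_0(\tilde g(u'))>\nu$ holds only if the vector of reductions of the $\tilde g(\lambda_g)$ satisfies a nonzero linear equation over the residue field of $v_0$, that is, lies in a proper $k'$-subspace of $k'^{\mathcal G}$. Equivalently, $(\bar\lambda_g)_g$ lies in the preimage of this subspace under the bijection of $k'^{\mathcal G}$ given by the automorphism of $k'$ that $\tilde g$ induces (the identity if $k$ is infinite). If $k$ is infinite, these are finitely many proper subspaces, which do not cover $k'^{\mathcal G}$. If $k$ is finite, $|G'|\le m[k':k]$, so these sets have in total at most $m[k':k]\,|k'|^{m-1}$ elements, fewer than $|k'|^m$ when $|k'|\gg0$. So we can choose $\lambda$ with $v_0(\tilde g(u'))=\nu$ for all $\tilde g\in G'$.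

**Step 3: take the norm.** Put $f=N_{E_1'/E}(u')\in E\cap R^+=R$. Then $v_0(f)=|G'|\nu\le|G'|\delta$, and $f\neq 0$. By Lemma 3,
$$\operatorname{ord}_A(N_{E_1'/F_A}(u'))=\operatorname{ord}_A(N_{E/F_A}(f))\le C_{v_0}|G'|\delta .$$
Dividing by $[E_1':F_A]=|G'|\,\ell$ gives the bound $C_{v_0}\delta/\ell$, which tends to $0$ with $\delta$. $\square$
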